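\title{Invariant Hilbert schemes of symmetric groups need not stabilize}

\begin{abstract}
For a representation $\rho$ of $S_n$, the invariant Hilbert scheme $\mathcal H_\rho$ parametrizes the symmetric zero-dimensional subschemes of $\mathbb C^n$ whose coordinate ring is isomorphic to $\rho$. Adding $k$ boxes to the first row of every partition that occurs in $\rho$ gives a representation $\rho(k)$ of $S_{n+k}$. We show that the schemes $\mathcal H_{\rho(k)}$ need not become isomorphic for large $k$. For an explicit representation $\rho$ of $S_6$, each isomorphism class occurs among the $\mathcal H_{\rho(k)}$ for only finitely many $k$, even after passing to reduced schemes. The invariant that varies is a cross-ratio: one irreducible component has normalization $\mathbb A^2\times\mathbb P^1$, and four other components mark four points of $\mathbb P^1$ with cross-ratio $(n-2)^2/(4(n-3))$, where $n=6+k$.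
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $S_n$ act on $\mathbb C[x]=\mathbb C[x_1,\dots,x_n]$ by permuting the variables. If $I\subseteq\mathbb C[x]$ is an $S_n$-stable ideal of finite codimension, then $\mathbb C[x]/I$ is a finite-dimensional representation of $S_n$, and its isomorphism class refines the length of the corresponding zero-dimensional subscheme of $\mathbb C^n$. For a finite-dimensional representation $\rho$ of $S_n$, the \emph{invariant Hilbert scheme} $\mathcal H_\rho=\mathrm{Hilb}^{S_n}_\rho(\mathbb C^n)$, in the sense of Alexeev and Brion, parametrizes the $S_n$-stable ideals $I$ with $\mathbb C[x]/I\cong\rho$.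

There is a natural way to let $n$ grow. Let $S^\lambda$ be the Specht module of a partition $\lambda=(\lambda_1,\dots,\lambda_m)\vdash n$, and put $\lambda(k)=(\lambda_1+k,\lambda_2,\dots,\lambda_m)\vdash n+k$ for $k\ge0$. For $\rho=\bigoplus_i w_iS^{\lambda^i}$ let $\rho(k)=\bigoplus_i w_iS^{\lambda^i(k)}$, a representation of $S_{n+k}$. The following question is taken from the paper \cite{DK} of Debus and Kretschmer.

\begin{quote}
\emph{Is there, for every $\rho$, a number $k_0$ such that $\mathcal H_{\rho(k)}\cong\mathcal H_{\rho(k+1)}$ for all $k\ge k_0$?}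
\end{quote}

The simplest cases suggest a positive answer. If $\rho=wS^{(n)}$ is trivial, then the differences $x_i-x_j$, which span a copy of $S^{(n-1,1)}$, vanish in every quotient algebra and in every family of them. Hence $\mathcal H_\rho$ is the Hilbert scheme of $w$ points on the diagonal line, which is $\mathbb A^w$ for all $n$.

\begin{example}\label{ex:orbit}
Let $\rho=S^{(n)}\oplus S^{(n-1,1)}$ with $n\ge3$, and let $A=\mathbb C[x]/I\cong\rho$. Since $A^{S_n}=\mathbb C$, the support is one orbit. The functions on the orbit form a quotient of $A$ that contains $S^\mu$, where $\mu$ records how often the coordinates repeat. So the orbit is that of $(a,b,\dots,b)$. If $a\ne b$, the subscheme is the reduced orbit, by dimension. If $a=b$, the maximal ideal $\mathfrak m$ of $A$ is an irreducible representation, so $\mathfrak m^2=0$ and $I=(x_1-a,\dots,x_n-a)^2+(\sum_i x_i-na)$. For every $n$ the points of $\mathcal H_\rho$ are in bijection with the pairs $(a,b)\in\mathbb C^2$.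
\end{example}

There is also a general reason to expect stabilization. The polynomials of degree $d$ form a sum of permutation modules spanned by monomials in at most $d$ of the variables, and Pieri's rule (recalled in Section~\ref{sec:background}) shows that the multiplicity of $S^{\lambda(k)}$ in degree $d$ is independent of $k$ for large $k$. So the linear algebra in which the ideals live stabilizes. The multiplication does not: written in terms of isotypic components, its structure constants are rational functions of $n$, such as $2/(n-2)$. One would guess that such constants can be absorbed by changes of coordinates on $\mathcal H_\rho$. We show that this is not always possible.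

For $n\ge10$ we denote Specht modules by their shape without the first row: $[0],[1],[2],[11],[3],[21]$ stand for the shapes $(n)$, $(n-1,1)$, $(n-2,2)$, $(n-2,1,1)$, $(n-3,3)$, $(n-3,2,1)$. We write direct sums additively and put
\[
F=[0]+3[1]+3[2]+[11]+[3],\qquad E=[0]+2[1]+[2],
\]
\[
\rho_n=F+E=2[0]+5[1]+4[2]+[11]+[3],\qquad H_n=\mathcal H_{\rho_n}.
\]
The representation
\[
\rho=2S^{(6)}\oplus5S^{(5,1)}\oplus4S^{(4,2)}\oplus S^{(4,1,1)}\oplus S^{(3,3)}
\]
of $S_6$ satisfies $\rho(k)=\rho_{6+k}$ for $k\ge4$.

\begin{theorem}\label{thm:main}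
For every scheme $H$, the sets $\{n\ge10: H_n\cong H\}$ and $\{n\ge10:(H_n)_{\mathrm{red}}\cong H_{\mathrm{red}}\}$ are finite. If $(H_n)_{\mathrm{red}}$ has $c$ irreducible components, then at most $c^5$ indices $n'\ge10$ satisfy $(H_{n'})_{\mathrm{red}}\cong(H_n)_{\mathrm{red}}$. Consequently $\mathcal H_{\rho(k)}\not\cong\mathcal H_{\rho(k+1)}$ for infinitely many $k$, and the answer to the question is negative.
\end{theorem}

In particular, the sequence $\mathcal H_{\rho(k)}$ contains infinitely many isomorphism classes, it is not eventually periodic, and none of its subsequences stabilizes; the same holds for the reduced schemes. Theorem~\ref{thm:main} follows from a geometric statement. Let $\mathcal T=\{[1],[2],[11],[3]\}$ and let $\Delta\subset\mathbb A^2$ be the diagonal. The \emph{cross-ratio} of four distinct points $(p_1,p_2,p_3,p_4)$ of a projective line is the value at $p_4$ of the unique coordinate that takes the values $\infty,0,1$ at $p_1,p_2,p_3$. It is preserved by isomorphisms of projective lines.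

\begin{theorem}\label{thm:geometry}
Let $n\ge10$. There are irreducible components $X_n$ and $Y_{n,\tau}$ $(\tau\in\mathcal T)$ of $H_n$ and distinct points $w_\tau\in\mathbb P^1$ $(\tau\in\mathcal T)$ with the following properties.
\begin{enumerate}
\item[(a)] The normalization of $X_n$ is a bijective morphism $\Phi\colon\mathbb A^2\times\mathbb P^1\to X_n$.
\item[(b)] $X_n\cap Y_{n,\tau}=\Phi(\Delta\times\{w_\tau\})$ as sets, for each $\tau\in\mathcal T$.
\item[(c)] The cross-ratio of $(w_{[1]},w_{[11]},w_{[2]},w_{[3]})$ is $\lambda_n=\dfrac{(n-2)^2}{4(n-3)}$.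
\item[(d)] If $n\ne n'$, there is no isomorphism $X_n\to X_{n'}$ that maps $X_n\cap Y_{n,\tau}$ onto $X_{n'}\cap Y_{n',\tau}$ for all $\tau\in\mathcal T$.
\end{enumerate}
\end{theorem}

The proof has two ingredients. The first is an $n$-dependent projective invariant of the multiplication. In degree $4$ of the coinvariant algebra the module $[2]$ occurs twice, so its copies form a projective line. Degree $3$ is the sum of the four modules in $\mathcal T$, and multiplying each of them by linear forms singles out one copy $w_\tau$ of $[2]$ (Section~\ref{sec:four}). The line appears in $\mathcal H_F$, whose points are in bijection with $\mathbb A^1\times\mathbb P^1$ for every $n$; this parameter space alone does not single out the $w_\tau$. The second ingredient makes the four points visible in the geometry of a Hilbert scheme. We add a second fat point, of type $E$, and let the two collide on the diagonal. Exactly over $w_\tau$, the collision can be undone in a second way, which moves the summand $\tau$ from one fat point to the other and leads into a different component (Section~\ref{sec:collisions}).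 Sections~\ref{sec:classification}--\ref{sec:intersections} show that the families so obtained fill up components and meet nowhere else, and Section~\ref{sec:proofs} concludes.

\section{Background}\label{sec:background}

Throughout, $n\ge10$; the bound is a convenience and is not meant to be sharp. Schemes and morphisms are over $\mathbb C$ (see Remark~\ref{rem:abstract} for isomorphisms of abstract schemes). For schemes of finite type, ``point'' means $\mathbb C$-point, and topological statements refer to the Zariski topology on the set of $\mathbb C$-points. The \emph{character} of an $S_n$-module is its isomorphism class. For a module $N$ and an irreducible module $\tau$ we write $N_\tau$ for the $\tau$-isotypic part and $\mathrm{mult}_\tau N$ for the multiplicity.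

\subsection{Counting multiplicities by invariants}

Let $S_{n-r}\subset S_n$ be the group of permutations of $\{r+1,\dots,n\}$, and let $S_r\times S_{n-r}$ be the stabilizer of $\{1,\dots,r\}$. For $\mu\vdash n$ let $M^\mu=\mathrm{Ind}_{S_\mu}^{S_n}1$ be the permutation module of the Young subgroup $S_\mu$; it contains $S^\mu$. \emph{Pieri's rule} states that $\mathrm{Ind}_{S_a\times S_b}^{S_{a+b}}(S^\nu\boxtimes1)$ is the sum of the $S^\lambda$, each once, where $\lambda$ is obtained from $\nu$ by adding $b$ boxes in distinct columns. For $b=1$, Frobenius reciprocity turns it into the branching rule: $\mathrm{Res}_{S_{n-1}}S^\lambda$ is the sum of the $S^\nu$ with $\nu$ obtained from $\lambda$ by removing a box. Pieri's rule with $\nu=(r)$ and $\nu=(1,1)$ gives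
\[
M^{(n-r,r)}=[0]+[1]+\dots+[r]\quad(r\le3),\qquad \mathrm{Ind}_{S_2\times S_{n-2}}^{S_n}(\mathrm{sgn}\boxtimes1)=[1]+[11],
\]
and adding the cases $\nu=(2)$ and $\nu=(1,1)$ gives $M^{(n-2,1,1)}=[0]+2[1]+[2]+[11]$. For a module $N$ let $N^+$ and $N^-$ be the parts of $N^{S_{n-2}}$ that are symmetric and antisymmetric under the transposition $(1\,2)$. With $a_\tau=\mathrm{mult}_\tau N$, Frobenius reciprocity yields
\begin{equation}\label{eq:count}
\begin{aligned}
\dim N^{S_{n-1}}&=a_{[0]}+a_{[1]}, & \dim N^+&=a_{[0]}+a_{[1]}+a_{[2]},\\
\dim N^-&=a_{[1]}+a_{[11]}, & \dim N^{S_3\times S_{n-3}}&=a_{[0]}+a_{[1]}+a_{[2]}+a_{[3]}.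
\end{aligned}
\end{equation}
These invariants determine not only multiplicities but submodules.

\begin{lemma}\label{lem:compare}
Let $N,N'$ be submodules of an $S_n$-module $M$ with $N^{S_{n-2}}=N'^{S_{n-2}}$. Then $N_\tau=N'_\tau$ for $\tau\in\{[0],[1],[2],[11]\}$.
\end{lemma}

\begin{proof}
Write $M_\tau=\tau\otimes U$ with trivial action on $U$. Then $N_\tau=\tau\otimes U'$ for a subspace $U'\subseteq U$, and $N^{S_{n-2}}\cap M_\tau=\tau^{S_{n-2}}\otimes U'$ determines $U'$ because $\tau^{S_{n-2}}\ne0$ by \eqref{eq:count}.
\end{proof}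

\subsection{Invariant Hilbert schemes}

Let $G$ be a character of dimension $N$. A \emph{family of character $G$} over a scheme $B$ is an $S_n$-stable closed subscheme $Z\subset\mathbb A^n\times B$, finite and flat over $B$, such that all fibers of the locally free sheaf of algebras $\mathcal A=\pi_*\mathcal O_Z$ have character $G$. The sheaf $\mathcal A$ splits into isotypic parts, which are again locally free; so in any finite flat $S_n$-stable family the character of the fibers is locally constant. The scheme $\mathcal H_G$ represents the functor of families of character $G$. It is of finite type (Alexeev and Brion); for the finite group $S_n$ it is an open and closed subscheme of the fixed-point scheme $\mathrm{Hilb}^N(\mathbb C^n)^{S_n}$, so it is also separated. We identify a point of $\mathcal H_G$ with the quotient algebra $A=\mathbb C[x]/I$.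

\subsection{The coinvariant algebra}

Put $s=\frac1n\sum_ix_i$, $y_i=x_i-s$ and $p_j=\sum_iy_i^j$, so that $p_1=0$. Then $\mathbb C[x]=\mathbb C[s]\otimes\mathbb C[y]$, where $\mathbb C[y]$ is generated by the $y_i$ subject to $\sum_iy_i=0$. The \emph{coinvariant algebra} is
\[
R=\mathbb C[y]/(p_2,p_3,\dots),
\]
the quotient of $\mathbb C[x]$ by the invariants of positive degree. It is graded, finite-dimensional and generated in degree $1$, it satisfies $R^{S_n}=\mathbb C$, and $\mathbb C[x]\cong\mathbb C[x]^{S_n}\otimes R$ as graded $S_n$-modules. We write $R_{\le d}=R/R_{\ge d+1}$. If $A$ is an equivariant quotient of $R$ and $s_0\in\mathbb C$, then $A|_{s_0}$ denotes $A$ as a quotient of $\mathbb C[x]$ via $x_i\mapsto s_0+y_i$; it is supported at $(s_0,\dots,s_0)$.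

For $r<n$ the elements $y_1,\dots,y_r$ are algebraically independent in $\mathbb C[y]$. The next lemma reduces all our computations to polynomials in at most three variables.

\begin{lemma}\label{lem:invariants}
For $r<n$ the map $\mathbb C[y_1,\dots,y_r]\to R^{S_{n-r}}$ is surjective, and bijective in degrees $\le n-r$. For every $S_n$-stable ideal $I\subseteq R$ the map $\mathbb C[y_1,\dots,y_r]\to(R/I)^{S_{n-r}}$ is surjective.
\end{lemma}

\begin{proof}
The ring $\mathbb C[x]^{S_{n-r}}$ is generated by $x_1,\dots,x_r$ and the power sums of $x_{r+1},\dots,x_n$, hence by $x_1,\dots,x_r$ and the power sums of all variables. The latter vanish in $R$, and taking invariants is exact; this gives both surjectivity statements. The Hilbert series of $\mathbb C[x]^{S_{n-r}}$ is $(1-t)^{-r}\prod_{i=1}^{n-r}(1-t^i)^{-1}$. Dividing by that of $\mathbb C[x]^{S_n}$, we find that $R^{S_{n-r}}$ has Hilbert series $(1-t)^{-r}\prod_{i=n-r+1}^n(1-t^i)$, which agrees with $(1-t)^{-r}$ in degrees $\le n-r$.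
\end{proof}

We also need to average over the last variable. For a polynomial $G$ in $r+1$ variables define
\[
T_r(G)=n\,G(y_1,\dots,y_r,0)-\sum_{i=1}^rG(y_1,\dots,y_r,y_i)\in\mathbb C[y_1,\dots,y_r].
\]
The operator $T_r$ is linear and preserves degrees, and
\begin{equation}\label{eq:T}
\sum_{j>r}G(y_1,\dots,y_r,y_j)=T_r(G)\quad\text{in }R.
\end{equation}
Indeed, it suffices to take for $G$ a power $b$ of the last variable. For $b=0$ both sides equal $n-r$, and for $b\ge1$ both equal $-(y_1^b+\dots+y_r^b)$, because $p_b=0$ in $R$. This formula is the source of all dependence on $n$ in what follows.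

\section{Four points on a line}\label{sec:four}

We write $m_\alpha$ for the monomial symmetric polynomials in $y_1,y_2$ and $\widetilde m_\alpha$ for those in $y_1,y_2,y_3$. For example $m_{31}=y_1^3y_2+y_1y_2^3$, $m_{22}=y_1^2y_2^2$ and $\widetilde m_{111}=y_1y_2y_3$.

\begin{lemma}\label{lem:low}
$R_0=[0]$, $R_1=[1]$, $R_2=[1]+[2]$ and $R_3=[1]+[2]+[11]+[3]$. In $R_4$ the multiplicities of $[0],[1],[2],[11],[3]$ are $0,1,2,1,1$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:invariants}, the dimensions in \eqref{eq:count} for $N=R_d$, $d\le4$, are numbers of polynomials of degree $d$: polynomials in $y_1$, symmetric and antisymmetric polynomials in $y_1,y_2$, and symmetric polynomials in $y_1,y_2,y_3$.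
\[
\begin{array}{l|ccccc}
d&0&1&2&3&4\\\hline
a_{[0]}+a_{[1]}&1&1&1&1&1\\
a_{[0]}+a_{[1]}+a_{[2]}&1&1&2&2&3\\
a_{[1]}+a_{[11]}&0&1&1&2&2\\
a_{[0]}+a_{[1]}+a_{[2]}+a_{[3]}&1&1&2&3&4
\end{array}
\]
Since $a_{[0]}=0$ for $d\ge1$, differences of rows give the stated multiplicities. No other types occur for $d\le3$: the monomials $y_i^d$, $y_iy_j$, $y_i^2y_j$, $y_iy_jy_k$ span quotients of $M^{(n-1,1)}$, $M^{(n-2,2)}$, $M^{(n-2,1,1)}$, $M^{(n-3,3)}$.
\end{proof}

Thus $R_{\le2}$ has character $E$, and $F$ is the character of $R_{\le3}$ plus one copy of $[2]$. For $\tau\in\mathcal T$ let $\tau_3\subset R_3$ be the copy of $\tau$.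

Degree $4$ is the first degree in which a multiplicity in the table exceeds $1$. The space $R_4^+$ has basis $m_4,m_{31},m_{22}$ and is the sum of its $[1]$-part and its $[2]$-part. The $[1]$-part of $R_4$ is spanned by the $y_i^4$, so the $[1]$-part of $R_4^+$ is $\langle m_4\rangle$. Hence
\[
V=R_4^+/\langle m_4\rangle,\qquad\text{with basis } m_{31},m_{22},
\]
is the multiplicity space of $[2]$ in $R_4$: the copies of $[2]$ in $R_4$ correspond to the points of $\mathbb P(V)=\mathbb P^1$, and for a submodule $N\subseteq R_4$ the image of $N^+$ in $V$ is the multiplicity space of $N_{[2]}$. We write $[a:b]$ for the line spanned by $a\,m_{31}+b\,m_{22}$.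

\begin{proposition}\label{prop:four}
For each $\tau\in\mathcal T$ the $[2]$-isotypic part of $R_1\cdot\tau_3\subseteq R_4$ is exactly one copy $w_\tau\in\mathbb P(V)$ of $[2]$, namely
\[
w_{[1]}=[1:0],\quad w_{[11]}=[1:-2],\quad w_{[2]}=[n:2(n-2)],\quad w_{[3]}=[n^2-5n+8:4(n-3)].
\]
These points are distinct, the cross-ratio of $(w_{[1]},w_{[11]},w_{[2]},w_{[3]})$ is $\lambda_n=\frac{(n-2)^2}{4(n-3)}$, and $\lambda_n\ne\lambda_{n'}$ for $n\ne n'$.
\end{proposition}

\begin{proof}
The module $R_1\tau_3$ is a quotient of $[1]\otimes\tau$. Since $\mathrm{Ind}\,\mathrm{Res}_{S_{n-1}}\tau=M^{(n-1,1)}\otimes\tau=\tau+[1]\otimes\tau$, the multiplicity of $[2]$ in $[1]\otimes\tau$ is the number of common constituents of $\mathrm{Res}_{S_{n-1}}\tau$ and $\mathrm{Res}_{S_{n-1}}[2]=S^{(n-3,2)}+S^{(n-2,1)}$, minus $1$ if $\tau=[2]$. The restrictions of $[1]$ and $[11]$ contain $S^{(n-2,1)}$ and not $S^{(n-3,2)}$, and that of $[3]$ is $S^{(n-4,3)}+S^{(n-3,2)}$. So the multiplicity is $1$ in all four cases, and it suffices to find in each $(R_1\tau_3)^+$ one element with nonzero image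 in $V$.

\emph{The type $[1]$.} The module $[1]_3$ is spanned by the $y_i^3$, and $y_1^3\cdot y_2+y_2^3\cdot y_1=m_{31}$.

\emph{The type $[2]$.} The line $([2]_3)^+$ lies in $\langle m_{21},m_3\rangle$. As $[2]$ has no $S_{n-1}$-invariants, \eqref{eq:T} shows that $T_1$ kills it. From $T_1(m_{21})=-2y_1^3$ and $T_1(m_3)=(n-2)y_1^3$ we see that it is spanned by
\[
f=m_{21}+\beta m_3,\qquad\beta=\tfrac2{n-2}.
\]
Using $m_{21}m_1=m_{31}+2m_{22}$ and $m_3m_1=m_4+m_{31}$ we obtain
\begin{equation}\label{eq:Theta}
\Theta:=f\cdot(y_1+y_2)=(1+\beta)m_{31}+2m_{22}+\beta m_4,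
\end{equation}
whose class spans $[1+\beta:2]=[n:2(n-2)]$.

\emph{The type $[11]$.} The line $([11]_3)^-$ lies in the span of $y_1^3-y_2^3$ and
\[
g=y_1^2y_2-y_1y_2^2,
\]
and it is killed by $T_1$ for the same reason. Since $T_1(g)=0$ and $T_1(y_1^3-y_2^3)=ny_1^3\ne0$, it is spanned by $g$, and $g\cdot(y_1-y_2)=m_{31}-2m_{22}$.

\emph{The type $[3]$.} The $S_3\times S_{n-3}$-invariant of $[3]_3$ lies in $\langle\widetilde m_{111},\widetilde m_{21},\widetilde m_3\rangle$ and is killed by $T_2$, because $[3]$ has no $S_{n-2}$-invariants. Setting $y_3=y_1$ turns $\widetilde m_{111},\widetilde m_{21},\widetilde m_3$ into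
\begin{equation}\label{eq:subst}
y_1^2y_2,\qquad 2y_1^3+2y_1^2y_2+2y_1y_2^2,\qquad 2y_1^3+y_2^3,
\end{equation}
and setting $y_3=y_2$ gives the swapped polynomials. Therefore
\[
T_2(\widetilde m_{111})=-m_{21},\qquad T_2(\widetilde m_{21})=(n-4)m_{21}-2m_3,\qquad T_2(\widetilde m_3)=(n-3)m_3,
\]
and the kernel is spanned by
\[
h=\widetilde m_{111}+\gamma\,\widetilde m_{21}+\varepsilon\,\widetilde m_3,\qquad\gamma=\tfrac1{n-4},\quad\varepsilon=\tfrac2{(n-3)(n-4)}.
\]
The element $\sum_{j\ge3}h(y_1,y_2,y_j)\,y_j=T_2(hy_3)$ lies in $(R_1[3]_3)^+$. Multiplying \eqref{eq:subst} by $-y_1$ and adding the swapped polynomials gives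
\[
T_2(\widetilde m_{111}y_3)=-m_{31},\quad T_2(\widetilde m_{21}y_3)=-2m_4-2m_{31}-4m_{22},\quad T_2(\widetilde m_3y_3)=-2m_4-m_{31}.
\]
So $w_{[3]}=[1+2\gamma+\varepsilon:4\gamma]$, and multiplication by $(n-3)(n-4)$ gives the stated value, since $(n-3)(n-4)+2(n-3)+2=n^2-5n+8$.

\emph{The cross-ratio.} The coordinate $z=a/b+\frac12$ takes the values $\infty$ and $0$ at $w_{[1]}$ and $w_{[11]}$, and
\[
z(w_{[2]})=\frac{n+(n-2)}{2(n-2)}=\frac{n-1}{n-2},\qquad z(w_{[3]})=\frac{n^2-5n+8+2(n-3)}{4(n-3)}=\frac{(n-1)(n-2)}{4(n-3)}.
\]
The quotient $z(w_{[3]})/z(w_{[2]})$ is $\lambda_n$. With $t=n-3$ we have $\lambda_n=\frac14(t+2+t^{-1})$, which is greater than $1$ and strictly increasing for $t>1$. So the four points are distinct, and $n\mapsto\lambda_n$ is injective.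
\end{proof}

For $\ell\in\mathbb P(V)$ let $K_\ell\subset R_4$ be the sum of the copy $\ell$ of $[2]$ and of all isotypic parts of type $\ne[2]$, and put
\[
A_\ell=R/(K_\ell\oplus R_{\ge5}).
\]
Then $(A_\ell)_{\le3}=R_{\le3}$ and $(A_\ell)_4=[2]$, so $A_\ell$ has character $F$. The antisymmetric polynomials of degree $4$, spanned by $y_1^4-y_2^4$ and $u=y_1^3y_2-y_1y_2^3$, have types $[1]$ and $[11]$, and $K_\ell^+$ is the preimage of $\ell$ in $R_4^+$. Hence
\begin{equation}\label{eq:K}
K_\ell^{S_{n-2}}=\langle y_1^4,\ y_2^4,\ u,\ a\,m_{31}+b\,m_{22}\rangle\qquad\text{for }\ell=[a:b].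
\end{equation}
The points $w_\tau$ have the following meaning for these algebras.

\begin{corollary}\label{cor:socle}
Let $\ell\in\mathbb P(V)$ and $\tau\in\mathcal T$. The subspace $\tau_3$ is an ideal of $A_\ell$ if and only if $R_1\tau_3=0$ in $A_\ell$, if and only if $\ell=w_\tau$. Moreover $\Theta=0$ in $A_\ell$ if and only if $\ell=w_{[2]}$.
\end{corollary}

\begin{proof}
The product $R_1\tau_3$ lies in degree $4$, so it is contained in $\tau_3$ only if it is zero. It is zero in $A_\ell$ if and only if $(R_1\tau_3)_{[2]}$, the copy $w_\tau$, lies in $K_\ell$. The last claim follows from \eqref{eq:Theta} and \eqref{eq:K}.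
\end{proof}

\section{Two fat points colliding on the diagonal}\label{sec:collisions}

All families that we need come from one construction. It describes two quotients of the same algebra, placed at two points of the diagonal, and their limit when the points come together.

\begin{lemma}\label{lem:collision}
Let $A$ be an equivariant quotient of $R$ and let $N_0,N_1\subseteq A$ be $S_n$-stable ideals with $N_0\cap N_1=0$. For $(s_0,s_1)\in\mathbb A^2$ consider the quotient of $\mathbb C[x]=\mathbb C[s]\otimes\mathbb C[y]$ given by
\[
C(s_0,s_1)=A[s]\big/\big((s-s_0)(s-s_1),\ (s-s_1)N_0,\ (s-s_0)N_1\big).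
\]
\begin{enumerate}
\item[(a)] The $C(s_0,s_1)$ form a family over $\mathbb A^2$ of character $A+A/(N_0+N_1)$.
\item[(b)] If $s_0\ne s_1$, then $C(s_0,s_1)=(A/N_0)|_{s_0}\times(A/N_1)|_{s_1}$.
\item[(c)] The algebra $C(s_0,s_0)$ depends only on $N_0+N_1$, the element $s-s_0$ is nilpotent in it, and $C(s_0,s_0)/(s-s_0)=A|_{s_0}$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $A[s]/((s-s_0)(s-s_1))=A\oplus sA$. The subspace $M=(s-s_1)N_0+(s-s_0)N_1$ is stable under $A$, and under $s$ because $s(s-s_1)=s_0(s-s_1)$ and $s(s-s_0)=s_1(s-s_0)$. So $M$ is an ideal. Choose an $S_n$-stable subspace $A'$ with $A=N_0\oplus N_1\oplus A'$. The elements of $M$ are $s(a_0+a_1)-s_1a_0-s_0a_1$ with $a_i\in N_i$, so $M$ is a complement of $A\oplus sA'$. The same argument over the ring $\mathbb C[s_0,s_1]$ shows that the quotient is the free module on $A\oplus sA'$, which proves (a). If $s_0\ne s_1$, then $C=C/(s-s_0)\times C/(s-s_1)$ by the Chinese remainder theorem, with $C/(s-s_0)=A/(s_0-s_1)N_0$ and $C/(s-s_1)=A/(s_1-s_0)N_1$. If $s_0=s_1$, then $M=(s-s_0)(N_0+N_1)$ and $(s-s_0)^2=0$.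
\end{proof}

Part (c) is the point: two different splittings of the same ideal $N_0\oplus N_1$ give two families that agree along $\Delta$.

\begin{example}\label{ex:toy}
Take $A=R_{\le2}$. Here $R_2=[1]_2\oplus[2]_2$, where $[1]_2$ is spanned by the $y_i^2$ and $[2]_2$ by the conjugates of
\[
q=y_1^2+y_2^2+(n-2)y_1y_2,
\]
the symmetric quadric with $T_1(q)=0$. Since $R_2$ is the top degree of $A$, every submodule of it is an ideal. The splitting $(N_0,N_1)=(0,R_2)$ gives fat points of characters $[0]+2[1]+[2]$ at $s_0$ and $[0]+[1]$ at $s_1$. The splitting $([2]_2,[1]_2)$ gives characters $[0]+2[1]$ at $s_0$ and $[0]+[1]+[2]$ at $s_1$. Off $\Delta$ no member of the first family is a member of the second. On $\Delta$ both families consist of the algebras $R_{\le2}[s]/((s-s_0)^2,(s-s_0)R_2)$. Passing through the diagonal, the summand $[2]$ has moved from one fat point to the other.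
\end{example}

In the example the move is always possible, and no parameter is singled out. In $A_\ell$ the summands $\tau_3$ lie one step below the top degree, and by Corollary~\ref{cor:socle} the move is possible only for $\ell=w_\tau$. We define two kinds of families of character $F+E=\rho_n$.

\emph{The family $\Phi$.} For $A=A_\ell$, $N_0=0$, $N_1=(A_\ell)_{\ge3}$ we denote $C(s_0,s_1)$ by $\Phi(s_0,s_1,\ell)$. As $\ell$ varies, the $K_\ell$ form a subbundle of the trivial bundle $R_4\otimes\mathcal O_{\mathbb P(V)}$, so the $A_\ell$ form a locally free sheaf of graded algebras on $\mathbb P(V)$. The proof of Lemma~\ref{lem:collision}(a), with $A'$ the part of degree $\le2$, applies over $\mathbb A^2\times\mathbb P(V)$ and gives a morphism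
\[
\Phi\colon\mathbb A^2\times\mathbb P(V)\to H_n,\qquad\Phi(s_0,s_1,\ell)=A_\ell|_{s_0}\times R_{\le2}|_{s_1}\quad\text{if }s_0\ne s_1.
\]

\emph{The families $\Phi_\tau$.} Let $\tau\in\mathcal T$ and $w=w_\tau$. Take $A=A_w$, $N_0=\tau_3$, which is an ideal by Corollary~\ref{cor:socle}, and $N_1=(A_w)_4\oplus\bigoplus_{\tau'\ne\tau}\tau'_3$, which is an ideal because it is contained in degrees $\ge3$ and contains the top degree. We obtain a morphism $\Phi_\tau\colon\mathbb A^2\to H_n$. For $s_0\ne s_1$ the factors $A_w/N_0$ and $A_w/N_1$ have characters $F-\tau$ and $E+\tau$; this is why the second fat point was chosen to be $R_{\le2}$, to which a summand of degree $3$ can be attached. Since $N_0+N_1=(A_w)_{\ge3}$, Lemma~\ref{lem:collision}(c) gives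
\begin{equation}\label{eq:meet}
\Phi_\tau(s_0,s_0)=\Phi(s_0,s_0,w_\tau).
\end{equation}

\section{Algebras with one-dimensional invariants}\label{sec:classification}

To see that the image of $\Phi$ is a whole component, we must know that $R_{\le2}$ and the $A_\ell$ are the only algebras of characters $E$ and $F$. We first locate the support.

\begin{lemma}\label{lem:support}
Let $G$ contain $[0]$ exactly once, involve only $[0],[1],[2],[11],[3]$, and satisfy $\mathrm{mult}_{[1]}G>1+\mathrm{mult}_{[11]}G$. Then every point of $\mathcal H_G$ has the form $(R/I)|_{s_0}$ for some $s_0\in\mathbb C$ and some $S_n$-stable ideal $I\subset R$.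
\end{lemma}

\begin{proof}
Let $A\in\mathcal H_G$. Invariant polynomials separate orbits and $A^{S_n}=\mathbb C$, so the support is one orbit $S_n\xi$. Let $\mu\vdash n$ list the multiplicities of the values among the coordinates of $\xi$. The functions on the orbit form a quotient $M^\mu\supseteq S^\mu$ of $A$, so $\mu$ is $(n)$, $(n-1,1)$, $(n-2,1,1)$, $(n-2,2)$ or $(n-3,3)$. The group permutes the local factors of $A$ transitively, so $A=\mathrm{Ind}_{S_\mu}^{S_n}A_\xi$ as a representation. Write $a_\tau=\mathrm{mult}_\tau A$.

Suppose $\mu$ has a part equal to $1$. Then $S_\mu$ lies in a conjugate of $S_{n-1}$, so $A=\mathrm{Ind}_{S_{n-1}}^{S_n}N$ for some $N$. By Frobenius reciprocity, $N$ contains the trivial module once. Let $k$ be the multiplicity of $S^{(n-2,1)}$ in $N$. The branching rule gives $a_{[1]}=1+k$ and $a_{[11]}\ge k$, contrary to the hypothesis.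

Suppose $\mu=(n-c,c)$ with $c\in\{2,3\}$. Again $A_\xi$ contains the trivial module of $S_c\times S_{n-c}$ once. Restricting $M^{(n-1,1)}$ we find
\[
\mathrm{Res}\,[1]=1\boxtimes1+S^{(c-1,1)}\boxtimes1+1\boxtimes S^{(n-c-1,1)}.
\]
The shape $(n-3,2,1)$ arises from $(n-c-1,1)$ by adding $c$ boxes in distinct columns, and from $(2,1)$ by adding $n-3$ boxes in distinct columns. As $[21]$ does not occur in $A$, Pieri's rule shows that $1\boxtimes S^{(n-c-1,1)}$ does not occur in $A_\xi$, nor does $S^{(2,1)}\boxtimes1$ if $c=3$. For $c=3$ this gives $a_{[1]}=1$. For $c=2$ it gives $a_{[1]}=1+k$, where $k$ is the multiplicity of $\mathrm{sgn}\boxtimes1$ in $A_\xi$, and $a_{[11]}\ge k$ because $\mathrm{Ind}(\mathrm{sgn}\boxtimes1)=[1]+[11]$. Both contradict the hypothesis.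

So $\xi=(s_0,\dots,s_0)$. The invariants $s-s_0$ and $p_j$ are scalars in $A$ and vanish at $\xi$, so they are zero in $A$.
\end{proof}

The lemma applies to $E$, $F$, $E+[2]$ and $F-[2]$. The inequality cannot be dropped: it fails in Example~\ref{ex:orbit}, and it fails for $E+[11]=M^{(n-2,1,1)}$, the character of the reduced orbit of $(a,b,c,\dots,c)$.

\subsection{Reduction to two variables}

The ideal $I$ need not be homogeneous, so we pass to lowest-degree forms. For a subspace $J$ of a finite-dimensional graded algebra $Q$, let $\mathrm{in}(J)$ be the span of the lowest-degree forms of the elements of $J$. It is the associated graded space of $J$ for the filtration by the $J\cap Q_{\ge d}$. If $J$ is an ideal, so is $\mathrm{in}(J)$. If a finite group acts on $Q$ preserving degrees and $J$ is stable, then $\mathrm{in}(J)_{\ge d}\cong J\cap Q_{\ge d}$ as representations, and $\mathrm{in}$ commutes with taking isotypic parts. Comparing dimensions, we get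
\begin{equation}\label{eq:in}
\mathrm{in}(J)\subseteq Q_{\ge d}\Rightarrow J\subseteq Q_{\ge d},\qquad \mathrm{in}(J)\supseteq Q_{\ge d}\Rightarrow J\supseteq Q_{\ge d}.
\end{equation}

Let $A=R/I$ have one of the four characters $E,E+[2],F,F-[2]$, and let $\nu=\mathrm{mult}_{[1]}A\in\{2,3\}$. By Lemma~\ref{lem:invariants} and \eqref{eq:count}, the algebra $A^{S_{n-1}}$ is generated by the nilpotent element $y_1$ and has dimension $\nu+1$, so $A^{S_{n-1}}=\mathbb C[y_1]/(y_1^{\nu+1})$. Let
\[
J=\ker\big(\mathbb C[y_1,y_2]\to A^{S_{n-2}}\big),\qquad Q=\mathbb C[y_1,y_2]/(y_1^{\nu+1},y_2^{\nu+1}),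
\]
let $\bar J\subseteq Q$ be the image of $J$, and put $L=\mathrm{in}(\bar J)$. Then $Q/\bar J\cong A^{S_{n-2}}$, and $I^{S_{n-2}}$ is the image of $J$ in $R$. Denote symmetric and antisymmetric parts under the swap of $y_1,y_2$ by $\pm$. Counting monomials in $Q$ and applying \eqref{eq:count} to $A$ gives the dimensions of $L^\pm\cong\bar J^\pm$:
\begin{equation}\label{eq:table}
\begin{array}{c|c|cc|cc|cc}
&\nu&Q^+&Q^-&A^+&A^-&L^+&L^-\\\hline
E&2&6&3&4&2&2&1\\
E+[2]&2&6&3&5&2&1&1\\
F&3&10&6&7&4&3&2\\
F-[2]&3&10&6&6&4&4&2
\end{array}
\end{equation}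
For $\nu=3$ the spaces $Q_4,Q_5,Q_6$ have bases $y_1^3y_2,\,y_1^2y_2^2,\,y_1y_2^3$; $\;y_1^3y_2^2,\,y_1^2y_2^3$; $\;y_1^3y_2^3$. So $\dim Q_{\ge4}=6$ and $\dim Q_{\ge4}^-=2$. The ideal $L$ is small, and the next lemma shows that an element of low degree would make it large.

\begin{lemma}\label{lem:L}
We have $L_0=L_1=0$ and $L_2\subseteq\langle q\rangle$. If $\nu=3$, then:
\begin{enumerate}
\item[(a)] $L_2=0$, and $L_3$ is spanned by a subset of $\{f,g\}$;
\item[(b)] if $f\in L$, then $L$ contains the $6$-dimensional space $\langle f,y_1f,y_2f\rangle\oplus Q_{\ge5}$;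
\item[(c)] if $g\in L$, then $\dim L^-\ge3$.
\end{enumerate}
\end{lemma}

\begin{proof}
If $G\in J$, then $G(y_1,y_j)\in I$ for all $j\ge2$, so $T_1(G)$ vanishes in $A$ by \eqref{eq:T}; that is, $T_1(G)\in(y_1^{\nu+1})$. Let $G_0\in L_d$ with $d\le\nu$. In degrees $\le\nu$ the ring $Q$ agrees with the polynomial ring, so $G_0$ is the lowest form of some $G\in J$ or is zero, and $T_1(G_0)=0$ because $T_1$ preserves degrees. The same holds for the swap of $G_0$. Since $T_1(1)=n-1$, we get $L_0=0$. For $d\ge1$ the two conditions say that the coefficients of $y_1^d$ and of $y_2^d$ in $G_0$ both equal $G_0(1,1)/n$. Call this common coefficient $a$. For $d=1$ we get $na=2a$, so $L_1=0$. For $d=2$ the coefficient of $y_1y_2$ is $(n-2)a$, so $G_0=aq$. For $d=3$ the coefficients of $y_1^2y_2$ and $y_1y_2^2$ add up to $(n-2)a$; the solutions form the plane $\langle f,g\rangle$.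

Let $\nu=3$. If $q\in L$, then $y_1q\in L_3$ has coefficients $1$ at $y_1^3$ and $0$ at $y_2^3$, which is impossible. The space $L_3$ is swap-stable, $f$ is symmetric and $g$ is antisymmetric, which gives (a). For (b), in $Q$ we have
\[
y_1f=y_1^3y_2+y_1^2y_2^2+\beta y_1y_2^3,\qquad y_1^2f=y_1^3y_2^2+\beta y_1^2y_2^3,
\]
and $y_2f,y_2^2f$ are the swaps. As $0<\beta<1$, the elements $y_1f,y_2f$ are independent and $y_1^2f,y_2^2f$ span $Q_5$, which generates $Q_{\ge5}$. For (c), the elements $g$, $(y_1+y_2)g=u$ and $-(y_1^2+y_2^2)g=y_1^3y_2^2-y_1^2y_2^3$ are nonzero, antisymmetric and of different degrees.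
\end{proof}

\subsection{The characters $E$ and $F$}

\begin{lemma}\label{lem:E}
The points of $\mathcal H_E$ are the $R_{\le2}|_{s_0}$ with $s_0\in\mathbb C$.
\end{lemma}

\begin{proof}
Let $A=R/I$ have character $E$, so $\nu=2$ and $\dim L=3$. The space $Q_{\ge3}$ has basis $y_1^2y_2,y_1y_2^2,y_1^2y_2^2$. If $q\in L$, then $y_1q=(n-2)y_1^2y_2+y_1y_2^2$ and its swap span $Q_3$, as $(n-2)^2\ne1$; then $L\supseteq\langle q\rangle\oplus Q_{\ge3}$ has dimension $4$. So $L\subseteq Q_{\ge3}$, and equality holds by dimension. By \eqref{eq:in}, $\bar J=Q_{\ge3}$, so $J=(y_1,y_2)^3$ and $I^{S_{n-2}}=(R_{\ge3})^{S_{n-2}}$. By Lemma~\ref{lem:compare}, $I$ and $R_{\ge3}$ have the same isotypic parts of types $[0],[1],[2],[11]$. Both contain $R_\tau$ for every type $\tau$ not in $E$. So $I=R_{\ge3}$.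
\end{proof}

For $F$ the same method leaves the type $[3]$ open, since $[3]$ has no $S_{n-2}$-invariants. We have to exclude that the copy of $[3]$ in $A$ sits in degree $\ge4$, and this requires a third variable.

\begin{lemma}\label{lem:F}
The points of $\mathcal H_F$ are the $A_\ell|_{s_0}$, and they are in bijection with the pairs $(s_0,\ell)\in\mathbb A^1\times\mathbb P(V)$.
\end{lemma}

\begin{proof}
The support determines $s_0$, and $\ell$ is determined by \eqref{eq:K}. Let $A=R/I$ have character $F$, and put $I_\ell=K_\ell\oplus R_{\ge5}$.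

\emph{Types visible in two variables.} Here $\nu=3$, $\dim L=5$ and $\dim L^-=2$. By Lemma~\ref{lem:L}, $f,g\notin L$ and $L\subseteq Q_{\ge4}$. By dimension $L^-=Q_{\ge4}^-$, so $u\in L$. Then $y_1u=-y_1^2y_2^3$ and $y_2u=y_1^3y_2^2$ lie in $L$, so $L\supseteq Q_{\ge5}$. By \eqref{eq:in}, $Q_{\ge5}\subseteq\bar J\subseteq Q_{\ge4}$; hence $\bar J$ is graded and equal to $L$. Now $\dim L_4=5-3=2$, so $L_4$ is spanned by $u$ and a nonzero element $a\,m_{31}+b\,m_{22}$. Put $\ell=[a:b]$. Then $J$ is spanned by $y_1^4,y_2^4,u,a\,m_{31}+b\,m_{22}$ and all forms of degree $\ge5$, so $I^{S_{n-2}}=I_\ell^{S_{n-2}}$ by \eqref{eq:K}. By Lemma~\ref{lem:compare}, $I_\tau=(I_\ell)_\tau$ for $\tau\in\{[0],[1],[2],[11]\}$, and also for $\tau$ not in $F$, where both equal $R_\tau$.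

\emph{The type $[3]$.} Let $\bar A=R/\mathrm{in}(I)$, a graded algebra of character $F$. Suppose first that $[3]_3\not\subseteq\mathrm{in}(I)$. Then the single copy of $[3]$ in $\bar A$ lies in degree $3$, so $\mathrm{in}(I)_{[3]}=(R_{\ge4})_{[3]}$. By \eqref{eq:in}, applied to the graded space $R_{[3]}$, we get $I_{[3]}=(R_{\ge4})_{[3]}=(I_\ell)_{[3]}$, and $I=I_\ell$.

Suppose now that $[3]_3\subseteq\mathrm{in}(I)$. We show that $[3]$ does not occur in $\bar A$, a contradiction. It does not occur in degrees $\le3$. The ideal $\mathrm{in}(I)$ contains $R_1[3]_3$, and its $[2]$-part is the graded space $(I_\ell)_{[2]}$, so $\ell=w_{[3]}$. Since $J$ is graded, its elements vanish in $\bar A$. So the following relations and their conjugates hold in $\bar A$: $h=0$; $y_1^4=0$; every monomial of degree $5$ in $y_1,y_2$ is zero; and, from $u=0$ and $(n^2-5n+8)m_{31}+4(n-3)m_{22}=0$,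
\begin{equation}\label{eq:kappa}
y_1^3y_2=y_1y_2^3=\kappa\,y_1^2y_2^2,\qquad\kappa=-\frac{2(n-3)}{n^2-5n+8}.
\end{equation}
We have $-1<\kappa<0$ because $n^2-7n+14>0$.

In degree $4$, the products $\widetilde m_{111}\widetilde m_1=\widetilde m_{211}$, $\widetilde m_{21}\widetilde m_1=\widetilde m_{31}+2\widetilde m_{22}+2\widetilde m_{211}$ and $\widetilde m_3\widetilde m_1=\widetilde m_4+\widetilde m_{31}$ show that $\widetilde m_{211}$ has coefficient $1+2\gamma\ne0$ in $h\widetilde m_1=0$. So $\bar A_4^{S_3\times S_{n-3}}$ is spanned by $\widetilde m_4,\widetilde m_{31},\widetilde m_{22}$. These are sums of monomials in two variables, and such monomials span quotients of $M^{(n-2,1,1)}$, which does not contain $[3]$. Hence the $[3]$-part of $\bar A_4$ has no nonzero $S_3\times S_{n-3}$-invariant and is zero by \eqref{eq:count}.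

In degree $5$, let $\eta_1=y_1y_2^2y_3^2$, $\eta_2=y_1^2y_2y_3^2$, $\eta_3=y_1^2y_2^2y_3$. Applying \eqref{eq:kappa} to the pairs $y_2,y_3$ and $y_1,y_3$ gives $y_1y_2y_3^3=\kappa\eta_1=\kappa\eta_2$. Permuting indices and using $\kappa\ne0$, we get $\eta_1=\eta_2=\eta_3=:\eta$ and $y_1^3y_2y_3=y_1y_2^3y_3=y_1y_2y_3^3=\kappa\eta$. Multiply $h=0$ by $y_1y_2$ and drop the monomials in two variables:
\[
\widetilde m_{111}y_1y_2=\eta,\qquad\widetilde m_{21}y_1y_2=y_1^3y_2y_3+y_1y_2^3y_3+\eta_2+\eta_1=(2\kappa+2)\eta,\qquad\widetilde m_3y_1y_2=\kappa\eta.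
\]
So $\big(1+2\gamma(1+\kappa)+\varepsilon\kappa\big)\eta=0$, and the coefficient exceeds $1-\varepsilon>0$. Thus $\eta=0$, all monomials of degree $5$ in $y_1,y_2,y_3$ vanish, and $\bar A_5^{S_{n-3}}=0$ by Lemma~\ref{lem:invariants}. Every type in $F$ has nonzero $S_{n-3}$-invariants by \eqref{eq:count}, so $\bar A_5=0$, and $\bar A_{\ge5}=0$ because $\bar A$ is generated in degree $1$.
\end{proof}

\subsection{An equation for the characters $F-[2]$ and $E+[2]$}

For these two characters we do not need a classification, only one relation. Regard $\Theta=f(y_1,y_2)(y_1+y_2)$ as an element of $\mathbb C[x]$ via $y_i=x_i-s$.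

\begin{lemma}\label{lem:Theta}
$\Theta=0$ in every point of $\mathcal H_{F-[2]}$ and in every point of $\mathcal H_{E+[2]}$.
\end{lemma}

\begin{proof}
We show that the class of $\Theta$ in $Q_4$ lies in $\bar J$. For $F-[2]$ we have $\nu=3$, $\dim L=6$ and $\dim L^-=2$, so $g\notin L$. If $f\notin L$, then $L\subseteq Q_{\ge4}$ with equality by dimension, and $\bar J=Q_{\ge4}$ by \eqref{eq:in}. If $f\in L$, then $L=\langle f,y_1f,y_2f\rangle\oplus Q_{\ge5}$ by dimension. Then $\bar J\supseteq Q_{\ge5}$, so each element of $L_4$, being the lowest form of an element of $\bar J$, lies in $\bar J$; and $\Theta=y_1f+y_2f\in L_4$.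

For $E+[2]$ we have $\nu=2$ and $\bar J\ne0$. Multiplying a nonzero element of $\bar J$ by the monomial complementary to one of its monomials of lowest degree gives a nonzero multiple of $y_1^2y_2^2$. So $y_1^2y_2^2\in\bar J$, and $\Theta=2y_1^2y_2^2$ in $Q$ by \eqref{eq:Theta}.
\end{proof}

\section{The components}\label{sec:components}

The generic members of our families are disjoint unions. We show that the disjoint unions with prescribed characters form open subsets; their closures will then be unions of components.

Let $G,G'$ be characters that contain $[0]$ once each. For a family $\mathcal A'$ of character $G$ over $B$, the sheaf $\mathcal A'^{S_n}$ is locally free of rank one and generated by $1$, so $s$ maps to a function $s'$ on $B$. Define $s''$ in the same way for families of character $G'$, and let $(\mathcal H_G\times\mathcal H_{G'})^\circ$ be the open set where $s'-s''$ is invertible. There the ideals of the two universal subschemes contain $s-s'$ and $s-s''$, so they are comaximal, and the union of the subschemes is a family with algebra $\mathcal A'\times\mathcal A''$.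 This defines a morphism
\[
\Psi_{G,G'}\colon(\mathcal H_G\times\mathcal H_{G'})^\circ\to\mathcal H_{G+G'},\qquad(Z',Z'')\mapsto Z'\sqcup Z''.
\]

\begin{lemma}\label{lem:open}
If $G\ne G'$, then $\Psi_{G,G'}$ is an open immersion.
\end{lemma}

\begin{proof}
An \'etale monomorphism is an open immersion \cite{EGA}, and a morphism between schemes of finite type over $\mathbb C$ is \'etale if it is formally \'etale.

\emph{Monomorphism.} Let $Z\to B$ be a family of character $G+G'$ with two decompositions $Z=Z_1'\sqcup Z_1''=Z_2'\sqcup Z_2''$ into families of characters $G$ and $G'$. They are given by invariant idempotents $e_1,e_2$. In a geometric fiber, the algebra of invariants is two-dimensional and has a nontrivial idempotent $e$, so it is a product of two copies of the field, and $e$, $1-e$ are its only nontrivial idempotents. They cut out factors of characters $G$ and $G'$, which are different. So $e_1$ and $e_2$ agree in every geometric fiber, the open and closed subsets $Z_1',Z_2'$ of $Z$ coincide, and $e_1=e_2$.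

\emph{Formally \'etale.} Let $B_0\subset B$ be defined by a nilpotent ideal, let $Z\to B$ be a family of character $G+G'$, and let $Z_0=Z_0'\sqcup Z_0''$ be a decomposition of its restriction with $s'-s''$ invertible. The schemes $Z$ and $Z_0$ have the same underlying space, so the decomposition extends uniquely to $Z=Z'\sqcup Z''$. The pieces are $S_n$-stable, they are flat as direct summands, and their fibers are those of $Z_0'$, $Z_0''$. The function $s'-s''$ is invertible on $B$ because it is invertible on $B_0$.
\end{proof}

For $G=G'$ the map is invariant under exchanging the factors, so the hypothesis is needed. Put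
\[
W=\mathrm{im}\,\Psi_{F,E},\qquad W_\tau=\mathrm{im}\,\Psi_{F-\tau,E+\tau}\quad(\tau\in\mathcal T).
\]
The difference $F-E=[1]+2[2]+[11]+[3]$ is neither $2\tau$ nor $\tau$. The first fact gives $F-\tau\ne E+\tau$, so $W$ and the $W_\tau$ are open in $H_n$. The second gives $\{F,E\}\ne\{F-\tau,E+\tau\}$. A point of $W$ or $W_\tau$ has invariants $\mathbb C\times\mathbb C$, whose idempotents determine the unordered pair of characters of the factors. Hence
\begin{equation}\label{eq:disjoint}
W\cap W_\tau=\emptyset.
\end{equation}

\begin{proposition}\label{prop:X}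
The morphism $\Phi$ is injective and proper. Its image $X_n$ equals $\overline W$ and is an irreducible component of $H_n$. With the reduced structure on $X_n$, the morphism $\Phi\colon\mathbb A^2\times\mathbb P(V)\to X_n$ is the normalization.
\end{proposition}

\begin{proof}
On $H_n$ the invariants of the universal sheaf of algebras form a locally free sheaf of rank $2$. The trace and the determinant of multiplication by $s$ on it define a morphism $\chi\colon H_n\to\mathbb A^2$. The invariants of $\Phi(s_0,s_1,\ell)$ are $\mathbb C[s]/((s-s_0)(s-s_1))$, so $\chi\Phi(s_0,s_1,\ell)=(s_0+s_1,s_0s_1)$.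

Thus the algebra $\Phi(s_0,s_1,\ell)$ determines $\{s_0,s_1\}$. If $s_0\ne s_1$, then $s_0$ is the point that carries the factor of character $F$. In all cases $\Phi(s_0,s_1,\ell)/(s-s_0)=A_\ell|_{s_0}$ by Lemma~\ref{lem:collision}, which determines $\ell$. So $\Phi$ is injective. The composite $\chi\Phi$ is the projection to $\mathbb A^2$ followed by a finite morphism, so it is proper; $\chi$ is separated because $H_n$ is; hence $\Phi$ is proper.

By Lemmas~\ref{lem:E} and~\ref{lem:F}, $W=\Phi(\{s_0\ne s_1\})$. So the open set $W$ is nonempty and irreducible, and its closure is an irreducible component of $H_n$. Since $\Phi$ is continuous and closed and $\{s_0\ne s_1\}$ is dense, $\overline W=X_n$. The morphism $\Phi\colon\mathbb A^2\times\mathbb P(V)\to X_n$ is proper with finite fibers, hence finite. In characteristic $0$ the degree of a finite surjective morphism of varieties is the number of points in a general fiber, so $\Phi$ is birational. A finite birational morphism from a normal variety is the normalization.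
\end{proof}

We do not classify the points of $W_\tau$, and we do not know that $W_\tau$ is irreducible; we only choose a component. By Lemma~\ref{lem:collision}(b), the irreducible set $\Phi_\tau(\mathbb A^2\setminus\Delta)$ lies in $W_\tau$. Choose an irreducible component of $W_\tau$ that contains it, and let $Y_{n,\tau}$ be its closure in $H_n$. Since $W_\tau$ is open, $Y_{n,\tau}$ is an irreducible component of $H_n$. It contains $\Phi_\tau(\mathbb A^2)$, and it is contained in $\overline{W_\tau}$.

\section{The intersections}\label{sec:intersections}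

\begin{proposition}\label{prop:intersection}
$X_n\cap Y_{n,\tau}=\Phi(\Delta\times\{w_\tau\})$ for each $\tau\in\mathcal T$.
\end{proposition}

The idea is to follow the piece of character $F-\tau$ into the limit. It becomes a quotient of $A_\ell$ by an ideal $N\cong\tau$, and we want to conclude that $N=\tau_3$. This works for $\tau\ne[2]$. For $\tau=[2]$ it gives nothing, since $(A_\ell)_4\cong[2]$ is an ideal for every $\ell$; there we use the equation $\Theta=0$, which involves both pieces.

\begin{proof}
The inclusion $\supseteq$ follows from \eqref{eq:meet}. Let $p=\Phi(s_0,s_1,\ell)\in\overline{W_\tau}$. The open set $W$ is disjoint from $W_\tau$ by \eqref{eq:disjoint}, hence from $\overline{W_\tau}$. So $s_0=s_1$, and we must show $\ell=w_\tau$. Let $A$ be the algebra $\Phi(s_0,s_0,\ell)$; recall that $A/(s-s_0)=A_\ell|_{s_0}$.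

\emph{The case $\tau=[2]$.} The polynomial $\Theta$ defines a section of the universal locally free sheaf of algebras on $H_n$, and the set of points where it vanishes is closed. A point of $W_{[2]}$ is a product $A'\times A''$ of quotients of $\mathbb C[x]$ of characters $F-[2]$ and $E+[2]$, so $\Theta$ vanishes there by Lemma~\ref{lem:Theta}. Hence $\Theta=0$ in $A$ and in its quotient $A_\ell$, and $\ell=w_{[2]}$ by Corollary~\ref{cor:socle}.

\emph{The case $\tau\in\{[1],[11],[3]\}$.} As $p$ lies in the closure of the open set $W_\tau$, there are a smooth irreducible curve $\Gamma$, a point $0\in\Gamma$ and a morphism $\Gamma\to H_n$ that sends $0$ to $p$ and $\Gamma^*=\Gamma\setminus\{0\}$ into $W_\tau$. Let $\mathcal A$ be the pulled-back sheaf of algebras. By Lemma~\ref{lem:open}, $\mathcal A|_{\Gamma^*}=\mathcal A'\times\mathcal A''$ with $\mathcal A'$ of character $F-\tau$. Let $\mathcal D$ be the image of $\mathcal A\to j_*\mathcal A'$, where $j\colon\Gamma^*\to\Gamma$ is the inclusion. It is an equivariant quotient algebra of $\mathcal A$, and it is torsion-free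 on a smooth curve, hence locally free. Since characters are locally constant, its fiber $D$ at $0$ is a quotient of $A$ of character $F-\tau$. The element $s-s_0$ is nilpotent in $D$ and lies in $D^{S_n}=\mathbb C$, so it is zero. Therefore $D=A_\ell/N$ with an $S_n$-stable ideal $N\cong\tau$.

If $\tau=[11]$ or $[3]$, then $\tau$ has multiplicity one in $A_\ell$, so $N=\tau_3$. Let $\tau=[1]$, and let $\mathfrak m$ be the maximal ideal of $A_\ell$. Since $\mathfrak m$ is nilpotent, $\mathfrak mN$ is a proper submodule of the irreducible module $N$, so $\mathfrak mN=0$. The line $N^{S_{n-1}}$ is spanned by an element $v$ of $A_\ell^{S_{n-1}}=\mathbb C[y_1]/(y_1^4)$ with $y_1v=0$. So $v$ is a multiple of $y_1^3$, and $N=[1]_3$. In all three cases $\tau_3$ is an ideal of $A_\ell$, and $\ell=w_\tau$ by Corollary~\ref{cor:socle}.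
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:geometry}]
Identify $\mathbb P(V)$ with $\mathbb P^1$ by the coordinates $[a:b]$. Parts (a), (b), (c) are Propositions~\ref{prop:X}, \ref{prop:intersection} and~\ref{prop:four}. For (d), write $\Phi^n$ and $w^n_\tau$ to record the dependence on $n$, and let $\theta\colon X_n\to X_{n'}$ be an isomorphism that maps $X_n\cap Y_{n,\tau}$ onto $X_{n'}\cap Y_{n',\tau}$ for all $\tau$. It lifts to an isomorphism of normalizations, that is, to an automorphism $\tilde\theta$ of $\mathbb A^2\times\mathbb P^1$ with $\Phi^{n'}\tilde\theta=\theta\Phi^n$. By (b) and the injectivity of $\Phi^n$ and $\Phi^{n'}$,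
\[
\tilde\theta(\Delta\times\{w^n_\tau\})=\Delta\times\{w^{n'}_\tau\}\qquad(\tau\in\mathcal T).
\]
Fix $x\in\Delta$. Every morphism from $\mathbb P^1$ to $\mathbb A^2$ is constant, so $\tilde\theta$ maps $\{x\}\times\mathbb P^1$ into $\{x'\}\times\mathbb P^1$ for some $x'$. The restriction is a closed immersion of one projective line into another, hence an isomorphism, and it sends $w^n_\tau$ to $w^{n'}_\tau$ for all $\tau$. Therefore $\lambda_n=\lambda_{n'}$, and $n=n'$ by Proposition~\ref{prop:four}.
\end{proof}

An isomorphism $H_n\cong H_{n'}$ has no reason to respect the chosen components, so (d) does not directly show that the $H_n$ are pairwise non-isomorphic. Finiteness of the number of components makes up for this.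

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $H$ be a scheme, and let $\mathcal N$ be the set of $n\ge10$ with $(H_n)_{\mathrm{red}}\cong H_{\mathrm{red}}$. It contains all $n\ge10$ with $H_n\cong H$. Suppose $\mathcal N\ne\emptyset$. Since $H_n$ is of finite type, $H_{\mathrm{red}}$ has a finite number $c$ of irreducible components. For each $n\in\mathcal N$ fix an isomorphism $\theta_n\colon(H_n)_{\mathrm{red}}\to H_{\mathrm{red}}$, and assign to $n$ the $5$-tuple of components
\[
\big(\theta_n(X_n),\theta_n(Y_{n,[1]}),\theta_n(Y_{n,[2]}),\theta_n(Y_{n,[11]}),\theta_n(Y_{n,[3]})\big).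
\]
If $n,n'\in\mathcal N$ have the same tuple, then $\theta_{n'}^{-1}\theta_n$ restricts to an isomorphism $X_n\to X_{n'}$ as in Theorem~\ref{thm:geometry}(d), so $n=n'$. Hence $|\mathcal N|\le c^5$, which proves the first two assertions. If $\mathcal H_{\rho(k)}\cong\mathcal H_{\rho(k+1)}$ held for all but finitely many $k$, then all $H_n$ with $n$ large would be isomorphic to one scheme, which is impossible.
\end{proof}

\begin{remark}\label{rem:abstract}
Both theorems also hold if isomorphisms are not required to be $\mathbb C$-linear. Only the proof of Theorem~\ref{thm:geometry}(d) uses linearity. An automorphism $\tilde\theta$ of the scheme $\mathbb A^2\times\mathbb P^1$ induces a ring automorphism of the global functions $\mathbb C[s_0,s_1]$. It preserves the units, so it restricts to a field automorphism $\sigma$ of $\mathbb C$. The scheme $\mathbb A^2\times\mathbb P^1$ is defined over $\mathbb Q$, so $\sigma$ acts on it through the constants, and this action preserves the curves $\Delta\times\{w^{n'}_\tau\}$ because the points $w^{n'}_\tau$ have rational coordinates.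 Composing $\tilde\theta$ with the action of $\sigma$ or $\sigma^{-1}$ gives a $\mathbb C$-linear automorphism with the same effect on the four curves.
\end{remark}

\begin{thebibliography}{9}

\bibitem{DK}
Sebastian Debus and Andreas Kretschmer, \emph{Symmetric Ideals and Invariant Hilbert Schemes}, arXiv:2404.15240 (2024).

\bibitem{EGA}
EGA IV, 17.9.1.

\end{thebibliography}
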